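\title{Planar graphs have circular separation dimension at most two}

\begin{abstract}
Two edges of a graph without a common endpoint are separated in a circular ordering of the vertices if their endpoints do not alternate. The circular separation dimension is the least number of circular orderings such that every such pair of edges is separated in at least one of them. We prove that it is at most two for every planar graph. For a triangulation without separating triangles the two orderings are two sweeps of a rectangular dual, one from each lower corner. Separating triangles are handled by induction, through a placeholder vertex in every face; the placeholders are inserted into the two sweeps at the points where three rectangles meet.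
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and simple, and two edges are \emph{disjoint} if they have no common endpoint. Two disjoint edges of a graph $G=(V,E)$ are \emph{separated} in a circular ordering of $V$ if their endpoints do not alternate in it. The \emph{circular separation dimension} $\pi^\circ(G)$ is the least size of a nonempty family of circular orderings of $V$ such that every pair of disjoint edges is separated in at least one member of the family.

Place the vertices on a circle in the given ordering and draw the edges as chords. Two disjoint edges cross exactly when their endpoints alternate, so $\pi^\circ(G)$ counts the chord drawings that are needed to see every pair of disjoint edges uncrossed at least once. One drawing suffices exactly when $G$ has a chord drawing without crossings. This is the known fact that $\pi^\circ(G)=1$ if and only if $G$ is outerplanar, that is, has a plane drawing with all vertices on the outer face.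

The smallest graph that is not outerplanar is $K_4$. A circular ordering of four vertices splits them into two pairs of opposite vertices, and these two edges alternate; the other two pairs of disjoint edges are separated. Hence two orderings serve $K_4$ if and only if they have different opposite pairs. Two orderings also serve $K_5$: two edges that alternate in $(1,2,3,4,5)$ are diagonals of this pentagon, every diagonal joins consecutive vertices of $(1,3,5,2,4)$, and an edge between consecutive vertices alternates with nothing.

It is known that $\pi^\circ(G)\le 3$ for every planar graph $G$, so a planar graph that is not outerplanar has $\pi^\circ(G)\in\{2,3\}$. The problem, taken from the paper of Bharathi, De and Lahiri~\cite{BDL}, is to decide whether two orderings always suffice. A plane drawing uncrosses all pairs of edges with two coordinates, and one may hope to read one ordering from each of two directions; this speaks for the answer two. On the other side, every $K_4$ in $G$ constrains the two orderings, and by inserting a new vertex into every face of a triangulation, again and again, one creates many copies of $K_4$ that share edges; this is where one would look for a counterexample. The first guess is right, and most of the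 proof is spent on the second concern.

\begin{theorem}\label{thm:main}
Every planar graph $G$ satisfies $\pi^\circ(G)\le 2$. Hence, for planar $G$, $\pi^\circ(G)=1$ if $G$ is outerplanar and $\pi^\circ(G)=2$ otherwise.
\end{theorem}

The only result that we quote without proof, apart from textbook facts on plane graphs, is the existence theorem for rectangular duals (Theorem~\ref{thm:dual}). Section~\ref{sec:octa} shows the idea on the octahedron. Section~\ref{sec:reduction} reduces the theorem to a statement on triangulations without separating triangles, Section~\ref{sec:tilings} turns such a triangulation into a tiling by rectangles, and Sections~\ref{sec:sweeps}--\ref{sec:frame} construct the two orderings from the tiling.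

\subsection*{Conventions on orders}
A linear order is read as a circular one by closing it up. Disjoint pairs $\{\alpha,\beta\}$ and $\{\gamma,\delta\}$ alternate if and only if exactly one of $\gamma,\delta$ lies strictly between $\alpha$ and $\beta$ in the linear order. When they do not alternate, the four elements appear either \emph{side by side} (pattern $AABB$) or \emph{nested} (pattern $ABBA$). Given two orders of the same set, two disjoint pairs \emph{conflict} if they alternate in both. Thus $\pi^\circ(G)\le 2$ means that there are two orders of $V$ in which no two disjoint edges conflict. Reversing an order or exchanging the two orders does not change conflicts, and a pair whose elements are consecutive in one of the circular orders conflicts with nothing.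

\section{The idea on the octahedron}\label{sec:octa}

Draw the octahedron with outer triangle $abc$ and inner triangle $txy$, the nonadjacent pairs being $\{a,t\}$, $\{b,x\}$ and $\{c,y\}$. After deleting the edge $bc$, the graph records which rectangles touch along a segment in the tiling of Figure~\ref{fig:octa}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (0,0) rectangle (1,3); \node at (0.5,1.5) {$c$};
\draw (4,0) rectangle (5,3); \node at (4.5,1.5) {$b$};
\draw (1,0) rectangle (4,1); \node at (2.5,0.5) {$a$};
\draw (1,2) rectangle (4,3); \node at (2.5,2.5) {$t$};
\draw (1,1) rectangle (2.5,2); \node at (1.75,1.5) {$x$};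
\draw (2.5,1) rectangle (4,2); \node at (3.25,1.5) {$y$};
\foreach \p in {(1,1),(2.5,1),(4,1),(1,2),(2.5,2),(4,2)} \fill \p circle (2pt);
\end{tikzpicture}
\caption{A tiling in which two rectangles share a segment exactly when they are adjacent in the octahedron minus the edge $bc$. The six marked points, where three rectangles meet, correspond to the six triangular faces that do not contain $bc$.}
\label{fig:octa}
\end{figure}

Lay the rectangles down one at a time, starting at the lower left corner, so that the covered region contains with each point everything to the left of it and below it. Then do the same from the lower right corner. In this example both orders are forced: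
\[
<_1:\ c,a,x,y,t,b,\qquad\qquad <_2:\ b,a,y,x,t,c .
\]
Six of the twelve edges join consecutive vertices of the circular order $<_1$. The other six are $cx,ct,ay,ab,xt,yb$, and the alternating pairs among them are
\[
cx\,|\,ay,\quad cx\,|\,ab,\quad ct\,|\,ab,\quad ct\,|\,yb,\quad ay\,|\,xt,\quad xt\,|\,yb .
\]
Each of these pairs contains one of the edges $ab,ay,xt,ct$, which join consecutive vertices of $<_2$. So no two edges conflict.

What makes this work is that the two orders together remember the geometry: if $u$ precedes $v$ in both orders then $u$ lies below $v$, and if $u$ precedes $v$ only in $<_1$ then $u$ lies to the left of $v$. We shall see that a conflict between two touching pairs would then place two touching rectangles far apart. Two difficulties remain. First, in general the sweeps are not forced, and the free choices must be made with care (Section~\ref{sec:sweeps}). Second, the existence theorem for such tilings requires that every triangle other than the outer one bounds a face. A triangle with vertices inside has to be emptied, and its interior has to be put back afterwards. We reserve room for it by a placeholder vertex in every face, adjacent to the three vertices of the face. In the tiling, the faces are the points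 where three rectangles meet, and the placeholders have to be inserted into both orders without creating conflicts (Sections~\ref{sec:markers}--\ref{sec:frame}).

\section{Reduction to triangulations without separating triangles}\label{sec:reduction}

A \emph{triangulation} is a simple plane graph with at least three vertices, all of whose faces, including the outer one, are bounded by $3$-cycles. Every planar graph with at least three vertices is a spanning subgraph of a triangulation. Vertices that are not on the outer triangle are \emph{inner}. By the Jordan curve theorem a cycle of a plane graph bounds a closed disc, which we call its \emph{disc}.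

To replace a placeholder $w$ by the whole interior of its triangle, the interior must come as one block in each order, at the place of $w$. The placeholder and its triangle form a $K_4$, so the vertex opposite to $w$ is different in the two orders. If it is $c$ in the first order and $b$ in the second, then the orders are $(a,w,b,c)$ and $(a,w,c,b)$ up to reflection. We have no control over which vertices of the triangle play the roles of $a,b,c$. This dictates the statement to be proved by induction.

\begin{proposition}\label{prop:shape}
Let $H$ be a triangulation and let $a,b,c$ be any labeling of its outer vertices. There are linear orders $W_1,W_2$ of the inner vertices such that no two disjoint edges of $H$ conflict in the circular orders $(a,W_1,b,c)$ and $(a,W_2,c,b)$.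
\end{proposition}

Proposition~\ref{prop:shape} implies Theorem~\ref{thm:main}: a graph with at most three vertices has no disjoint edges, every other planar graph is a spanning subgraph of a triangulation, and deleting edges creates no conflict. The second sentence of the theorem follows from the characterization of $\pi^\circ(G)=1$. The induction step is the following statement.

\begin{proposition}\label{prop:stacked}
Let $K$ be a triangulation with at least four vertices and outer vertices $a,b,c$, labeled in any way, in which every $3$-cycle other than $abc$ bounds an inner face. Let $K^+$ arise from $K$ by adding, for every inner face $f$, a vertex $w_f$ adjacent to the three vertices of $f$. There are linear orders $<_1,<_2$ of $V(K^+)$ in which no two disjoint edges of $K^+$ conflict, such that $<_1$ begins with $c,a$ and ends with $b$, and $<_2$ begins with $b,a$ and ends with $c$.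
\end{proposition}

As circular orders, $<_1$ and $<_2$ have the shapes $(a,\,\cdot\,,b,c)$ and $(a,\,\cdot\,,c,b)$. The rest of this section derives Proposition~\ref{prop:shape} from Proposition~\ref{prop:stacked}.

\begin{lemma}\label{lem:laminar}
The discs of two distinct $3$-cycles $C,C'$ of a simple plane graph are nested or have disjoint interiors.
\end{lemma}

\begin{proof}
If $C$ and $C'$ share two vertices $u,v$, they share the edge $uv$, and their union consists of three internally disjoint paths from $u$ to $v$. Such a plane graph has three faces, each bounded by two of the paths. So two of its three cycles bound the two inner faces, and the disc of the third is the union of their discs; the claim holds for any two of the three cycles.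

Otherwise $C$ and $C'$ share at most one vertex. The curve $C\setminus C'$ is connected and avoids $C'$, so it lies inside or outside $C'$, and the same holds with the roles exchanged. If one of the two curves lies inside the other cycle, the discs are nested. If both lie outside, the open disc of $C'$ is connected and avoids $C$. It cannot lie inside $C$, since then $C'$ would lie in the disc of $C$. So it lies outside $C$, and the interiors are disjoint.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:shape} from Proposition~\ref{prop:stacked}]
We use induction on $|V(H)|$. If $H$ has no inner vertex, it has no disjoint edges. So let $H$ have an inner vertex. Call a $3$-cycle other than $abc$ \emph{separating} if its open disc contains a vertex, and let $\mathcal T$ be the set of separating $3$-cycles whose discs are maximal under inclusion. By Lemma~\ref{lem:laminar} the discs of distinct members of $\mathcal T$ have disjoint interiors. Consequently no vertex of a member of $\mathcal T$ lies in the open disc of another member, since every neighborhood of such a vertex would meet both open discs. Let $K$ arise from $H$ by deleting all vertices in open discs of members of $\mathcal T$.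

\emph{$K$ satisfies the hypotheses of Proposition~\ref{prop:stacked}.} The members of $\mathcal T$ survive in $K$. An edge of $H$ drawn in the open disc of $C\in\mathcal T$ has an end in that open disc, because $H$ is simple and the vertices of $C$ are already pairwise adjacent. So this open disc is a face of $K$, the other faces of $K$ are faces of $H$, and $K$ is a triangulation with outer triangle $abc$. If $\mathcal T=\emptyset$ then $K=H$ has an inner vertex; otherwise a member of $\mathcal T$ has a vertex outside $\{a,b,c\}$, and this vertex is in $K$. So $|V(K)|\ge 4$. Let $C\ne abc$ be a $3$-cycle of $K$. If its open disc contained a vertex of $K$, then $C$ would be separating in $H$, its disc would lie in the disc of a member of $\mathcal T$, and the vertex would have been deleted. So the open disc of $C$ contains no vertex of $K$, hence no edge, and $C$ bounds an inner face.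

\emph{Substitution.} Let $\sigma_1,\sigma_2$ be the circular orders of $V(K^+)$ given by Proposition~\ref{prop:stacked}. For an inner face $f$ of $K$ let $H_f$ be the part of $H$ in the closed disc of $f$, and let $I_f$ be the set of its inner vertices. The graph $H_f$ is a triangulation, and it has fewer vertices than $H$ because the triangle $f$ misses one of $a,b,c$, which is then outside the disc. The vertex $w_f$ and the three vertices of $f$ induce a $K_4$ in $K^+$. Among these four vertices let $c'$ be opposite to $w_f$ in $\sigma_1$ and $b'$ opposite to $w_f$ in $\sigma_2$. Then $b'\neq c'$, since otherwise the edge $w_fb'$ would conflict with the edge formed by the other two vertices. Let $a'$ be the third vertex of $f$. Up to reflection, $\sigma_1$ and $\sigma_2$ restrict to $(a',w_f,b',c')$ and $(a',w_f,c',b')$. Let $W_1',W_2'$ be the orders of $I_f$ given by induction for $H_f$ with the labeling $a',b',c'$. Replace $w_f$ in $\sigma_i$ by $W_i'$, reversed if the restriction of $\sigma_i$ is the reflected one; if $I_f=\emptyset$, this deletes $w_f$. After doing this for all $f$ we have two circular orders of $V(H)$ of the shapes $(a,W_1,b,c)$ and $(a,W_2,c,b)$. On each $V(H_f)$ they agree up to reflection with the orders given by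 induction, and each $I_f$ is an interval in both.

\emph{No conflict.} Let $e_1,e_2$ be disjoint edges of $H$. An edge with an end in $I_f$ is an edge of $H_f$. If both edges have an end in the same $I_f$, they do not conflict, by induction. If one edge has both ends in $I_f$ and the other has none there, the ends of the first lie in an interval that avoids the second, and the edges do not alternate. In the remaining case each $I_f$ contains at most one of the four ends. Then the map that sends $I_f$ to $w_f$ for all $f$ and fixes $V(K)$ is injective on the four ends and preserves their circular order. It sends an edge with an end in $I_f$ to an edge from $w_f$ to a vertex of $f$, and it fixes the edges with both ends in $V(K)$, which are edges of $K$. So $e_1,e_2$ go to disjoint edges of $K^+$, and these do not conflict.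
\end{proof}

\section{From the triangulation to a tiling}\label{sec:tilings}

\subsection*{Tilings}
A \emph{tiling} of $D=[0,X]\times[0,Y]$ is a finite family of closed rectangles $u=[L(u),R(u)]\times[B(u),T(u)]$ with sides of positive length, disjoint interiors and union $D$, such that \emph{no point lies in four of them}. Two rectangles are \emph{in contact} if they share a line segment of positive length; the pair is then called a \emph{contact}. Two rectangles $u,v$ \emph{overlap in $x$} if $L(u)<R(v)$ and $L(v)<R(u)$, and they \emph{overlap in $y$} if $B(u)<T(v)$ and $B(v)<T(u)$. In a contact, either one rectangle $p$ is below the other rectangle $q$, with $T(p)=B(q)$ and overlap in $x$, or one rectangle $l$ is to the left of the other rectangle $r$, with $R(l)=L(r)$ and overlap in $y$.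

Around a point that it contains, a rectangle occupies an angle $\pi/2$, $\pi$ or $2\pi$. The angles add up to at most $\pi$ at a point of $\partial D$, so such a point lies in at most two rectangles. A \emph{junction} is a point $\tau=(x_\tau,y_\tau)$ that lies in three rectangles, its \emph{triple}. It is interior to $D$, and the three angles are $\pi,\pi/2,\pi/2$: one rectangle $g$, the \emph{long} one, has $\tau$ in the relative interior of a side, and the two \emph{short} rectangles $s,s'$ have a corner at $\tau$ and are in contact with $g$ along that side. The junction is \emph{horizontal} or \emph{vertical} according to the direction of that side.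

A \emph{segment} is a maximal horizontal or vertical line segment of positive length that is contained in the union of the boundaries of the rectangles and not contained in $\partial D$. A junction \emph{lies on} the segment that contains the distinguished side of its long rectangle. Let $S=[s_1,s_2]\times\{\eta\}$ be a horizontal segment. No rectangle has an interior point on $S$, so a rectangle that covers points just below $S$ has its top at height $\eta$, and its top side is contained in $S$ by maximality. Hence $S$ is tiled from below by the top sides of rectangles $p_1,\dots,p_m$ and from above by the bottom sides of rectangles $q_1,\dots,q_n$, numbered from left to right, with $R(p_i)=L(p_{i+1})$ and $R(q_j)=L(q_{j+1})$. If $s_1>0$, the point $(s_1,\eta)$ is a corner of $p_1$ and $q_1$; since no four rectangles meet, it lies in the relative interior of the right side of a single further rectangle. The same holds at $(s_2,\eta)$ if $s_2<X$, and the same description applies to vertical segments.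

A tiling is \emph{generic} if distinct horizontal segments have distinct heights and distinct vertical segments have distinct abscissae. A tiling is \emph{framed} if it contains four rectangles
\[
c=[0,x_c]\times[0,Y],\quad b=[x_b,X]\times[0,Y],\quad a=[x_c,x_b]\times[0,y_a],\quad t=[x_c,x_b]\times[y_t,Y]
\]
with $y_a\le y_t$. The other rectangles are \emph{inner}; they tile $D_0=[x_c,x_b]\times[y_a,y_t]$, and there are none if $y_a=y_t$. The tiling of Figure~\ref{fig:octa} is framed and generic.

\begin{lemma}\label{lem:generic}
The sides of the rectangles of a tiling can be moved so that the result is a generic tiling with the same contacts. A framed tiling stays framed.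
\end{lemma}

\begin{proof}
Let $S=[s_1,s_2]\times\{\eta\}$ be a horizontal segment that has the same height as another one, with $p_i,q_j$ as above. Let $\varepsilon>0$ be smaller than every positive difference of two of the numbers $B(u),T(u)$. Raise the tops of all $p_i$ and the bottoms of all $q_j$ to $\eta+\varepsilon$. This transfers the strip $Z=[s_1,s_2]\times[\eta,\eta+\varepsilon]$ from the $q_j$ to the $p_i$, so the rectangles still cover $D$ with disjoint interiors.

\emph{Contacts.} Whether $p_i$ and $q_j$ are in contact depends only on abscissae. The contact of $p_i$ and $p_{i+1}$ gets longer. The contact of $q_j$ and $q_{j+1}$ loses a piece of length $\varepsilon$ and survives, since both have height greater than $\varepsilon$. If an end of $S$ is not on $\partial D$, the rectangle $z$ beside it has $B(z)<\eta<T(z)$, hence $T(z)>\eta+\varepsilon$, and it is in contact with both rectangles at that end before and after the move. No other pair shares a boundary piece inside $Z$.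

\emph{No four rectangles meet.} Points outside $Z$ lie in the same rectangles as before. A point $(x,\eta+\varepsilon)\in Z$ lies in the rectangles that contained $(x,\eta)$ before. A lower point of $Z$ lies in at most two of the $p_i$ if $s_1<x<s_2$, and otherwise only in $p_1$ or $p_m$ and possibly $z$.

\emph{Segments.} The segment $S$ moves to the height $\eta+\varepsilon$, which is not the height of another segment, and the other horizontal segments do not change. The vertical segments that end on $S$ from below get longer, those that end on $S$ from above get shorter, and none is created or destroyed. So the move raises the number of distinct heights by one and does not affect the abscissae of vertical segments. After finitely many moves all heights are distinct; then the transposed moves make all abscissae distinct without affecting heights. In a framed tiling the top side of $a$, the bottom side of $t$, the right side of $c$ and the left side of $b$ are whole segments. A move of one of them changes only the values $y_a,y_t,x_c,x_b$ in the definition, and a move of any other segment affects only inner rectangles.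
\end{proof}

\subsection*{Rectangular duals}
The following classical theorem is due to Ko\'zmi\'nski and Kinnen~\cite{KK} and Bhasker and Sahni~\cite{BS}; see Kant and He~\cite{KH}.

\begin{theorem}\label{thm:dual}
Let $Q$ be a plane graph whose outer face is bounded by a $4$-cycle $(a,b,t,c)$, all of whose inner faces are triangles, in which every $3$-cycle bounds an inner face, and which has at least one inner vertex. Then a rectangle $D_0$ can be tiled by rectangles $D_v$, one for each inner vertex $v$, no four meeting at a point, such that two inner vertices are adjacent if and only if their rectangles share a segment of positive length, and $v$ is adjacent to $c,b,a,t$ if and only if $D_v$ has a segment of positive length on the left, right, bottom, top side of $D_0$, respectively.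
\end{theorem}

The theorem needs an outer $4$-cycle, whereas $K$ has an outer triangle; deleting the edge $bc$ repairs this.

\begin{lemma}\label{lem:model}
Let $K,a,b,c$ be as in Proposition~\ref{prop:stacked} and let $bct$ be the inner face of $K$ at the edge $bc$. There is a generic framed tiling whose rectangles are named by the vertices of $K$, with frame $a,b,c,t$, such that the contacts are the edges of $K$ other than $bc$, and such that to the inner faces $f\neq bct$ there correspond distinct junctions $\tau_f$ whose triple is the vertex set of $f$.
\end{lemma}

\begin{proof}
We have $t\neq a$, since otherwise both sides of the cycle $abc$ would be faces and $K$ would have only three vertices. So the outer face of $Q=K-bc$ is bounded by the $4$-cycle $(a,b,t,c)$, and its inner faces are the inner faces of $K$ other than $bct$. A $3$-cycle of $Q$ does not use $bc$, so it differs from $abc$ and $bct$ and bounds an inner face of $Q$. This is where the hypothesis on $3$-cycles enters.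

If $at$ is an edge, then $abt$ and $atc$ bound inner faces, which together fill the disc of the $4$-cycle, so $V(K)=\{a,b,c,t\}$. Take a framed tiling with $y_a=y_t$. Its contacts are $ac,ab,tc,tb,at$, and no point lies in all four rectangles because $b\cap c=\emptyset$. If $at$ is not an edge, then $Q$ has an inner vertex, since otherwise $Q$ would be the $4$-cycle and its inner face would not be a triangle. Put the frame around the tiling of $D_0$ given by Theorem~\ref{thm:dual}. A corner of $D_0$ lies in two frame rectangles and one inner rectangle, another point of $\partial D_0$ lies in one frame rectangle and at most two inner ones, and a point outside $D_0$ lies in at most two rectangles, because $a\cap t=b\cap c=\emptyset$. The contacts within the frame are $ac,ab,tc,tb$. In both cases we have a framed tiling whose contacts are the edges of $Q$, and Lemma~\ref{lem:generic} makes it generic.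

Let $f$ be an inner face of $Q$. Its three rectangles intersect pairwise. Pairwise intersecting closed intervals have a common point, namely the largest left end; applied in both coordinates, this gives a point common to the three rectangles. It is a junction with the required triple. A $3$-cycle bounds at most one inner face, so distinct faces have distinct vertex sets and distinct junctions.
\end{proof}

\section{Two sweeps of a tiling}\label{sec:sweeps}

Fix a tiling of $D$. A subset $A$ of $D$ is a \emph{down-set} if $(x,y)\in A$, $0\le x'\le x$ and $0\le y'\le y$ imply $(x',y')\in A$. A sweep from the lower left corner chooses the rectangles one by one so that the covered region is always a down-set. Not every pair of sweeps is good.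

\begin{example}\label{ex:ties}
Let $v=[0,2]\times[0,1]$, $p=[2,3]\times[0,1]$, $u=[0,1]\times[1,2]$, $q=[1,3]\times[1,2]$. The only sweep from the lower right corner is $p,v,q,u$. From the lower left corner both $v,p,u,q$ and $v,u,p,q$ are sweeps. With the first one, the contacts $\{v,u\}$ and $\{p,q\}$ conflict; with the second one they do not.
\end{example}

The choice in the example is between two rectangles in diagonal position, the bottom of $u$ being level with the top of $p$. Properties (b) and (c) below settle such ties: the upper rectangle goes first if the two share a horizontal line, and the right one goes first if they share a vertical line. In a $2\times2$ grid of squares, (b) and (c) make opposite demands on the upper left and the lower right square, so the lemma needs the assumption that no four rectangles meet.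

\begin{lemma}\label{lem:sweep}
There is a linear order $<_1$ of the rectangles such that
\begin{itemize}
\item[(a)] $u\ne v$, $L(u)<R(v)$ and $B(u)<T(v)$ imply $u<_1v$;
\item[(b)] $B(q)=T(p)$ and $R(q)\le L(p)$ imply $q<_1p$;
\item[(c)] $L(r)=R(l)$ and $T(r)\le B(l)$ imply $r<_1l$.
\end{itemize}
\end{lemma}

\begin{proof}
We choose the rectangles one at a time, keeping the union $A$ of the chosen ones a down-set, and let $<_1$ be the order of choice. Throughout, $\varepsilon>0$ is small, and we use that an unchosen rectangle has no interior point in $A$. Property (a) holds for every such procedure: if $v$ were chosen while $u$ is not, the interior point $(L(u)+\varepsilon,B(u)+\varepsilon)$ of $u$ would lie to the lower left of $(R(v),T(v))\in A$, hence in $A$.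

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!25] (0,0)--(0,4)--(1,4)--(1,2.8)--(3,2.8)--(3,1.6)--(4.5,1.6)--(4.5,0.6)--(6,0.6)--(6,0)--cycle;
\draw (0,0) rectangle (6,4);
\draw[thick] (1,4)--(1,2.8)--(3,2.8)--(3,1.6)--(4.5,1.6)--(4.5,0.6)--(6,0.6);
\draw (1,2.8) rectangle (2.2,4); \node at (1.6,3.4) {$u_1$};
\draw (3,1.6) rectangle (4,2.8); \node at (3.5,2.2) {$u_2$};
\draw (4.5,0.6) rectangle (6,2.2); \node at (5.25,1.4) {$u_3$};
\node at (1.5,1.3) {$A$};
\foreach \x/\i in {1/0,3/1,4.5/2,6/3} \node[below] at (\x,0) {$\xi_\i$};
\foreach \y/\i in {4/0,2.8/1,1.6/2,0.6/3} \node[left] at (0,\y) {$\eta_\i$};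
\end{tikzpicture}
\caption{The covered region $A$ of a sweep and the unchosen rectangles $u_i$ in the corners of its staircase. Here $u_3$ waits for $u_2$ because it sticks out above $\eta_2$, and $u_2$ waits for $u_1$ because its top is level with the bottom of $u_1$; so $u_1$ is chosen next.}
\label{fig:stair}
\end{figure}

\emph{The staircase.} Let $A\ne D$. The height of $A$ above $x$ is a nonincreasing step function. Write it with $0\le\xi_0<\dots<\xi_k=X$ and $Y=\eta_0>\eta_1>\dots>\eta_k\ge0$, where $k\geq 1$, the height is $Y$ on $(0,\xi_0)$, and it is $\eta_i$ on $(\xi_{i-1},\xi_i)$; see Figure~\ref{fig:stair}. For $1\le i\le k$ let $u_i$ be the unchosen rectangle that contains $(\xi_{i-1}+\varepsilon,\eta_i+\varepsilon)$. Its lower left corner is $(\xi_{i-1},\eta_i)$, because the points $(\xi_{i-1}-\varepsilon,\eta_i+\varepsilon)$ and $(\xi_{i-1}+\varepsilon,\eta_i-\varepsilon)$ are in $A$ or outside $D$. If $R(u_i)\le\xi_i$ and $T(u_i)\le\eta_{i-1}$, then $A\cup u_i$ is a down-set: a point to the lower left of a point of $u_i$ is in $u_i$, or has $x<\xi_{i-1}$ and $y\le\eta_{i-1}$, or has $x\le \xi_i$ and $y<\eta_i$.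

\emph{Waiting.} For $1\le i<k$, the rectangles $u_i$ and $u_{i+1}$ compete at the corner $(\xi_i,\eta_i)$ of the staircase. We say that
\begin{itemize}
\item \emph{$i+1$ waits for $i$} if $T(u_{i+1})>\eta_i$, or if $T(u_{i+1})=\eta_i$ and $R(u_i)\le\xi_i$;
\item \emph{$i$ waits for $i+1$} if $R(u_i)>\xi_i$, or if $R(u_i)=\xi_i$ and $T(u_{i+1})\le\eta_i$.
\end{itemize}
The first clauses protect the down-set property and the second clauses are the tie rules. The indices $i$ and $i+1$ do not wait for each other. Both first clauses together would make $(\xi_i+\varepsilon,\eta_i+\varepsilon)$ interior to $u_i$ and to $u_{i+1}$. The first clause of either line contradicts the second clause of the other line. Both second clauses together give $R(u_i)=\xi_i$ and $T(u_{i+1})=\eta_i$; then the point $(\xi_i,\eta_i)$, which is interior to $D$, lies in $u_i$, in $u_{i+1}$, in the chosen rectangle at $(\xi_i-\varepsilon,\eta_i-\varepsilon)$ and in a fourth rectangle at $(\xi_i+\varepsilon,\eta_i+\varepsilon)$.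

Let $j$ be the least index that does not wait for $j+1$; it exists because $k$ has no right neighbor. If $j\ge2$, then $j-1$ waits for $j$, so $j$ does not wait for $j-1$. Thus $j$ waits for neither neighbor. In particular $R(u_j)\le\xi_j$ and $T(u_j)\le\eta_{j-1}$, which for $j=k$ and for $j=1$ are the trivial bounds $X$ and $Y$. We choose $u_j$ next.

\emph{Property (b).} Suppose that $p=u_j$ is chosen while $q$ is unchosen, $B(q)=T(p)$ and $R(q)\le L(p)=\xi_{j-1}$. If $T(p)<\eta_{j-1}$, the interior point $(R(q)-\varepsilon,B(q)+\varepsilon)$ of $q$ is in $A$, which is impossible. So $B(q)=T(p)=\eta_{j-1}$; as $B(q)<Y$, we get $j\ge2$. Next, $L(q)\ge\xi_{j-2}$, since otherwise $(L(q)+\varepsilon,B(q)+\varepsilon)\in A$. The rectangle $u_{j-1}$ has lower left corner $(\xi_{j-2},\eta_{j-1})$, so it has the same bottom height as $q$ and starts no further right. Hence $u_{j-1}=q$ or $R(u_{j-1})\le L(q)$. In both cases $R(u_{j-1})\le R(q)\le\xi_{j-1}$, and with $T(u_j)=\eta_{j-1}$ this says that $j$ waits for $j-1$, a contradiction.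

\emph{Property (c).} The transposition $(x,y)\mapsto(y,x)$ maps down-sets to down-sets, reverses the numbering of the $u_i$, exchanges the two lines in the definition of waiting, and turns (b) into (c). The proof of (b) used only that the chosen index waits for neither neighbor, and this property is preserved.
\end{proof}

Let $<_2$ be the order that Lemma~\ref{lem:sweep} gives for the mirror image of the tiling in a vertical line. In the original coordinates:
\begin{itemize}
\item[(a$'$)] $u\ne v$, $R(u)>L(v)$ and $B(u)<T(v)$ imply $u<_2v$;
\item[(b$'$)] $B(q)=T(p)$ and $L(q)\ge R(p)$ imply $q<_2p$;
\item[(c$'$)] $R(l)=L(r)$ and $T(l)\le B(r)$ imply $l<_2r$.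
\end{itemize}
For two linear orders $<_1,<_2$ on a set we write
\[
u\uparrow v \ \text{ if } u<_1v \text{ and } u<_2v,\qquad\qquad u\to v\ \text{ if } u<_1v\text{ and } v<_2u .
\]
Both relations are transitive, and two distinct elements $u,v$ satisfy exactly one of $u\uparrow v$, $v\uparrow u$, $u\to v$, $v\to u$. The arrows point in the direction in which $v$ is seen from $u$.

\begin{lemma}\label{lem:P}
The orders $<_1,<_2$ have the following properties.
\begin{itemize}
\item[(P1)] $u\uparrow v$ implies $T(u)\le B(v)$.
\item[(P2)] $u\to v$ implies $R(u)\le L(v)$.
\item[(P3)] If $p\uparrow q$ and $T(p)=B(q)$, then $p$ and $q$ overlap in $x$.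
\item[(P4)] If $l\to r$ and $R(l)=L(r)$, then $l$ and $r$ overlap in $y$.
\item[(P5)] If $T(u)\le B(v)$ and $u,v$ overlap in $x$, then $u\uparrow v$. If $R(u)\le L(v)$ and $u,v$ overlap in $y$, then $u\to v$.
\end{itemize}
\end{lemma}

\begin{proof}
(P1) Let $u\uparrow v$ and $B(v)<T(u)$. Since $v<_1u$ fails, (a) gives $L(v)\ge R(u)$; since $v<_2u$ fails, (a$'$) gives $R(v)\le L(u)$. Then $R(v)\le L(u)<R(u)\le L(v)$, which is absurd.

(P2) Let $u\to v$ and $L(v)<R(u)$. Since $v<_1u$ fails, (a) gives $B(v)\ge T(u)$; since $u<_2v$ fails, (a$'$) gives $B(u)\ge T(v)$. Then $T(v)\le B(u)<T(u)\le B(v)$, which is absurd.

(P3) If $R(p)\le L(q)$ then $q<_2p$ by (b$'$), and if $R(q)\le L(p)$ then $q<_1p$ by (b).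

(P4) If $T(l)\le B(r)$ then $l<_2r$ by (c$'$), and if $T(r)\le B(l)$ then $r<_1l$ by (c).

(P5) In the first case $B(u)<T(v)$, $L(u)<R(v)$ and $R(u)>L(v)$, so $u<_1v$ by (a) and $u<_2v$ by (a$'$). In the second case $L(u)<R(v)$, $B(u)<T(v)$ and $B(v)<T(u)$, so $u<_1v$ by (a) and $v<_2u$ by (a$'$).
\end{proof}

From now on we use only (P1)--(P5). This list is more symmetric than its construction. Consider the following operations on a tiling with two orders:
\begin{itemize}
\item $\rho$: rotate by $180^\circ$ and reverse both orders; this reverses $\uparrow$ and reverses $\to$;
\item $\mu$: reflect in a vertical line and exchange the orders; this keeps $\uparrow$ and reverses $\to$;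
\item $\theta$: transpose the coordinates and reverse $<_2$; this exchanges $\uparrow$ and $\to$.
\end{itemize}
In each case the arrows are transformed as the directions ``up'' and ``right'' of the plane. Hence $\rho$ and $\mu$ preserve each of (P1)--(P5), while $\theta$ exchanges (P1) with (P2), (P3) with (P4), and the two halves of (P5). Conflicts and genericity are preserved as well. We call $\rho,\mu,\theta$ the \emph{symmetries}. They also act when further elements have been inserted into the orders.

\section{Markers between two rectangles in contact}\label{sec:markers}

Fix a generic tiling with orders satisfying (P1)--(P5). We extend both orders by inserting new elements, called \emph{markers}; they will be the placeholders $w_f$. A marker has no geometry of its own, so the first task is to find positions in which it behaves like the point that it stands for. If $p$ is below $q$ in contact, then $p\uparrow q$ by (P5), and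
\begin{equation}\label{eq:E}
\text{no rectangle } v \text{ satisfies } p\uparrow v\uparrow q,
\end{equation}
since (P1) would give $T(p)\le B(v)<T(v)\le B(q)=T(p)$. This empty range is the natural home for a marker.

\begin{definition}
Let $\tau$ be a junction with long rectangle $g$ and short rectangles $s,s'$. A marker $w$ is \emph{admissible} for $\tau$ if, in each of the two orders, $w$ lies between $s$ and $g$ and between $s'$ and $g$. We then set $L(w)=R(w)=x_\tau$ and $B(w)=T(w)=y_\tau$, and we identify $w$ with the point $\tau$ in geometric statements. A \emph{spoke} of a marker assigned to $\tau$ is a pair consisting of the marker and a rectangle of the triple of $\tau$.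
\end{definition}

Admissibility is invariant under the symmetries. If $\tau$ is horizontal, it says that $p\uparrow w\uparrow q$ for both contacts $\{s,g\}$ and $\{s',g\}$, where $p$ denotes the lower and $q$ the upper rectangle of the contact, and $T(p)=B(q)=y_\tau$. Every rectangle of the triple belongs to one of these two contacts.

\begin{lemma}\label{lem:point}
Properties \textup{(P1)} and \textup{(P2)} also hold when one of $u,v$ is a rectangle and the other is an admissible marker.
\end{lemma}

\begin{proof}
Let $w$ be admissible for $\tau$ and let $v$ be a rectangle. The statement is invariant under $\theta$, so let $\tau$ be horizontal, and let $p\uparrow w\uparrow q$ with $p$ below $q$ in contact and $\tau\in p\cap q$. If $w\uparrow v$ then $p\uparrow v$, so $y_\tau=T(p)\le B(v)$. If $v\uparrow w$ then $v\uparrow q$, so $T(v)\le B(q)=y_\tau$.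

Let $w\to v$. Then $p<_1w<_1v$ and $v<_2w<_2q$, and $v\ne p,q$. If $q<_1v$, then $q\to v$, so $L(v)\ge R(q)\ge x_\tau$. If $v<_1q$, then $v\uparrow q$, so $p\uparrow v$ fails by \eqref{eq:E}; hence $v<_2p$, that is, $p\to v$, and $L(v)\ge R(p)\ge x_\tau$. The implication from $v\to w$ to $R(v)\le x_\tau$ is the image of this one under $\mu$.
\end{proof}

The next lemma is the geometric core of the proof. If a pair $\{u,v\}$ conflicts with a pair running from the range between $p$ and $q$ to $q$, then $u$ is found to the upper left or lower right of the contact and $v$ to the lower left or upper right, and in each combination they cannot touch.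

\begin{lemma}\label{lem:cross}
Let $p$ be below $q$ in contact, $\eta=T(p)=B(q)$, and let $z$ be a marker with $p\uparrow z\uparrow q$. Let $\{g,g'\}$ be a pair not containing $z$, where $g$ is a rectangle and $g'$ is either a rectangle in contact with $g$ or a marker admissible for a junction $\tau'\in g$ with $y_{\tau'}\ne\eta$. Then $\{z,q\}$ does not conflict with $\{g,g'\}$ if $q\notin\{g,g'\}$, and $\{p,z\}$ does not conflict with $\{g,g'\}$ if $p\notin\{g,g'\}$.
\end{lemma}

\begin{proof}
The symmetry $\rho$ exchanges the two claims, so we consider $\{z,q\}$. By Lemma~\ref{lem:point} we may apply (P1) and (P2) to $g$ or $g'$ against $p$ or $q$. The closed sets $g$ and $g'$ intersect. Call an element $e$ \emph{boxed} if $p\uparrow e\uparrow q$. Neither $g$ nor $g'$ is boxed: for a rectangle this is \eqref{eq:E}, and for a marker $g'$ it would give $\eta\le y_{\tau'}\le\eta$.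

Suppose that the pairs conflict. In each order exactly one of $g,g'$ lies strictly between $z$ and $q$. It is not the same element in both orders, since that element would be boxed. So $\{g,g'\}=\{u,v\}$, where $z<_1u<_1q$, $z<_2v<_2q$, $u$ is not between $z$ and $q$ in $<_2$, and $v$ is not between them in $<_1$. We have $p<_1u$ and $p<_2v$; in particular $u,v\ne p$.

The element $u$ satisfies $q<_2u$ or $u<_2z$. In the second case $u\uparrow q$, and $u<_2p$ because $u$ is not boxed. This gives two cases:
\begin{itemize}
\item[(NW)] $u\to q$ and $p\uparrow u$, so $R(u)\le L(q)$ and $B(u)\ge\eta$;
\item[(SE)] $p\to u$ and $u\uparrow q$, so $R(p)\le L(u)$ and $T(u)\le\eta$.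
\end{itemize}
The element $v$ satisfies $v<_1z$ or $q<_1v$. In the first case $v\uparrow q$, and $v<_1p$ because $v$ is not boxed. This gives two cases:
\begin{itemize}
\item[(SW)] $v\to p$ and $v\uparrow q$, so $R(v)\le L(p)$ and $T(v)\le\eta$;
\item[(NE)] $q\to v$ and $p\uparrow v$, so $R(q)\le L(v)$ and $B(v)\ge\eta$.
\end{itemize}
With (NW) and (NE) we get $R(u)\le L(q)<R(q)\le L(v)$, and with (SE) and (SW) we get $R(v)\le L(p)<R(p)\le L(u)$. Both contradict $u\cap v\neq\emptyset$.

With (NW) and (SW), $u\cap v\ne\emptyset$ forces $B(u)=\eta=T(v)$. Since $y_{\tau'}\neq\eta$, both $u$ and $v$ are rectangles, and (P3) applies to $p\uparrow u$ and to $v\uparrow q$. It gives $L(p)<R(u)\le L(q)<R(v)\le L(p)$, a contradiction. With (SE) and (NE), $u\cap v\neq\emptyset$ forces $T(u)=\eta=B(v)$, both are rectangles, and (P3) applied to $u\uparrow q$ and to $p\uparrow v$ gives $R(p)\le L(u)<R(q)\le L(v)<R(p)$, a contradiction.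
\end{proof}

The conflict in Example~\ref{ex:ties} is the combination (NW), (SW); the tie rules of the sweeps enter through (P3) to exclude it.

\begin{corollary}\label{cor:contacts}
Two disjoint contacts do not conflict. A spoke of an admissible marker does not conflict with a contact disjoint from it.
\end{corollary}

\begin{proof}
For the first claim, by $\theta$ let one contact be $\{p,q\}$ with $p$ below $q$. Insert an auxiliary marker $z$ directly after $p$ in both orders. Then $p\uparrow z\uparrow q$, and $\{z,q\}$ alternates with the other contact exactly when $\{p,q\}$ does; apply Lemma~\ref{lem:cross}. For the second claim, by $\theta$ let the junction of the marker $w$ be horizontal. The spoke has the form $\{w,q\}$ or $\{p,w\}$ with $p\uparrow w\uparrow q$ and $p$ below $q$ in contact; apply Lemma~\ref{lem:cross} with $z=w$.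
\end{proof}

\begin{lemma}\label{lem:different}
Let $w,w'$ be admissible for distinct junctions $\tau,\tau'$ that do not lie on the same segment. Then disjoint spokes $\{w,g\}$ and $\{w',g'\}$ do not conflict.
\end{lemma}

\begin{proof}
By $\theta$ let $\tau$ be horizontal. If $y_{\tau'}\ne y_\tau$, apply Lemma~\ref{lem:cross} with $z=w$, a contact at $\tau$ that contains $g$, and the pair $\{g',w'\}$. Let $y_{\tau'}=y_\tau$. If $\tau'$ were horizontal, the two junctions would lie on horizontal segments of the same height, hence on the same segment; this is the only use of genericity. So $\tau'$ is vertical, and $x_\tau\neq x_{\tau'}$ because $\tau\ne\tau'$. Now the $\theta$-image of Lemma~\ref{lem:cross} applies with $z=w'$ and the pair $\{g,w\}$.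
\end{proof}

\section{Junctions on a common segment}\label{sec:segment}

For two junctions on the same segment, admissibility is not enough.

\begin{example}\label{ex:three}
Let $p_1,p_2,p_3$ lie side by side below a single rectangle $q$, so that $<_1$ is $p_1,p_2,p_3,q$ and $<_2$ is $p_3,p_2,p_1,q$. Let $w_i$ be the marker of the junction of $p_i,p_{i+1},q$, and put both markers into the gap before $q$ in both orders; they are admissible. If $w_1\uparrow w_2$, then $\{w_1,q\}$ and $\{w_2,p_3\}$ appear as $p_3,w_1,w_2,q$ in both orders and conflict. If $w_2\uparrow w_1$, then $\{w_2,q\}$ and $\{w_1,p_1\}$ appear as $p_1,w_2,w_1,q$ in both orders and conflict. If $w_1\to w_2$, as the geometry suggests, then $\{w_1,p_1\}$ and $\{w_2,p_3\}$ appear as $p_1,p_3,w_1,w_2$ and $p_3,p_1,w_2,w_1$ and conflict. Only $w_2\to w_1$ remains, and Lemma~\ref{lem:same} shows that it works.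
\end{example}

\subsection*{Groups and standard placement}
Let $g$ be a rectangle with a side whose relative interior contains a junction, and let $s_1,\dots,s_k$ be the rectangles in contact with $g$ along that side, numbered along it. Then $k\ge2$, and the junctions in the relative interior of the side are the junctions $\tau_i$ with triples $\{g,s_i,s_{i+1}\}$, $1\le i<k$. They form a \emph{group}, with \emph{long} rectangle $g$ and \emph{short} rectangles $s_i$. Every junction belongs to exactly one group. By (P5), in each of the two orders all $s_i$ lie on the same side of $g$. The sequence $s_1,\dots,s_k$ is monotone in each order, again by (P5): the $s_i$ have sides on a common line and lie on the same side of it, so any two of them overlap in the perpendicular direction.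

The rectangles cut each order into \emph{gaps}. A marker is \emph{right after} a rectangle $x$ if it lies in the gap that follows $x$, and \emph{right before} $x$ if it lies in the gap that precedes $x$. In \emph{standard placement} the group has markers $w_1,\dots,w_{k-1}$, with $w_i$ assigned to $\tau_i$, and the following rules hold in each of the two orders.
\begin{itemize}
\item[(R1)] The short rectangle nearest to $g$ in the order is the \emph{anchor} of the group. The markers lie in the gap next to the anchor on its side toward $g$.
\item[(R2)] The markers appear in the order opposite to that of the short rectangles: $w_1,\dots,w_{k-1}$ is decreasing if $s_1,\dots,s_k$ is increasing, and vice versa.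
\item[(R3)] In the gap between consecutive rectangles $x<y$, markers anchored at $x$ precede markers anchored at $y$. Groups with the same anchor in the same gap follow one another in any order.
\end{itemize}
The rules mention no direction and treat both orders and their reversals alike, so they are invariant under the symmetries. By (R1) each marker lies between $g$ and every short rectangle in both orders, so it is admissible.

Let $S$ be a horizontal segment with $p_1,\dots,p_m$ below and $q_1,\dots,q_n$ above. By (P5),
\begin{equation}\label{eq:S1}
p_i\to p_{i'}\ \ (i<i'),\qquad q_j\to q_{j'}\ \ (j<j'),\qquad p_i\uparrow q_j\ \text{ if } p_i,q_j \text{ are in contact}.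
\end{equation}
Moreover,
\begin{equation}\label{eq:S2}
R(p_i)\le L(q_j)\ \text{ implies }\ p_i\to q_j,
\end{equation}
because $q_j\uparrow p_i$ is excluded by (P1), $q_j\to p_i$ by (P2), and $p_i\uparrow q_j$ by (P3). The groups on $S$ are of two kinds. A \emph{lower group} has a long rectangle $q_j$ and short rectangles $p_\alpha,\dots,p_\beta$ with $\alpha<\beta$; an \emph{upper group} has a long rectangle $p_i$ and short rectangles $q_\gamma,\dots,q_\delta$ with $\gamma<\delta$. By \eqref{eq:S1}, rule (R1) reads as follows.
\begin{center}
\begin{tabular}{lll}
 & in $<_1$ & in $<_2$\\ \hline
lower group & right after $p_\beta$ & right after $p_\alpha$\\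
upper group & right before $q_\gamma$ & right before $q_\delta$
\end{tabular}
\end{center}
Rule (R2) says that $w'\to w$ if $w,w'$ are in the same group and the junction of $w$ is to the left of that of $w'$. We use repeatedly that a marker right after $x$ precedes every rectangle that follows $x$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw (0,0) rectangle (7,2);
\draw[very thick] (0,1)--(7,1);
\foreach \x in {1.2,2.6,5.6} \draw (\x,0)--(\x,1);
\foreach \x in {3.4,4.8} \draw (\x,1)--(\x,2);
\foreach \x/\i in {0.6/1,1.9/2,4.1/3,6.3/4} \node at (\x,0.35) {$p_\i$};
\foreach \x/\i in {1.9/1,4.1/2,6.3/3} \node at (\x,1.65) {$q_\i$};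
\foreach \x/\i in {1.2/1,2.6/2,5.6/3} {\fill (\x,1) circle (2pt); \node[above] at (\x,1) {$w_\i$};}
\foreach \x/\i in {3.4/1,4.8/2} {\fill (\x,1) circle (2pt); \node[below] at (\x,1) {$v_\i$};}
\end{tikzpicture}
\caption{A horizontal segment (thick) with three groups of junctions: $w_1,w_2$ on the bottom side of $q_1$, then $v_1,v_2$ on the top side of $p_3$, and $w_3$ on the bottom side of $q_3$.}
\label{fig:segment}
\end{figure}

\begin{example}\label{ex:segment}
For the tiling of Figure~\ref{fig:segment}, relation \eqref{eq:S2} gives $p_2\to q_2$ and $p_2\to q_3$, its mirror image gives $q_2\to p_4$, and together with \eqref{eq:S1} this determines both orders. Standard placement yields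
\[
\begin{aligned}
<_1&:\ p_1,p_2,p_3,w_2,w_1,v_2,v_1,q_1,q_2,p_4,w_3,q_3,\\
<_2&:\ p_4,p_3,w_3,v_1,v_2,q_3,q_2,p_2,p_1,w_1,w_2,q_1.
\end{aligned}
\]
Rule (R3) is needed: if $v_1$ came before $w_2$ in $<_1$, the spokes $\{w_2,p_3\}$ and $\{v_1,q_1\}$ would appear as $p_3,v_1,w_2,q_1$ in both orders.
\end{example}

\begin{lemma}\label{lem:same}
Let $w\ne w'$ be admissible markers of two junctions of the same group, ordered by \textup{(R2)}. Then disjoint spokes of $w$ and $w'$ do not conflict.
\end{lemma}

Rules (R1) and (R3) are not assumed here; this will be used in Section~\ref{sec:frame}.

\begin{proof}
By $\theta$ and $\rho$ let the group be the lower group of a rectangle $q$ above a horizontal segment. Let $w$ have the triple $p_i,p_{i+1},q$ and $w'$ the triple $p_{i'},p_{i'+1},q$, with $i<i'$, so that $w'<_1w$ and $w<_2w'$. Let $h\in\{i,i+1\}$ and $h'\in\{i',i'+1\}$; then $h\le h'$. There are three types of disjoint spokes.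
\begin{itemize}
\item $\{w,p_h\},\{w',p_{h'}\}$ with $h<h'$: $\ p_h<_1p_{h'}<_1w'<_1w$, nested.
\item $\{w,q\},\{w',p_{h'}\}$: $\ p_{h'}<_1w'<_1w<_1q$, side by side.
\item $\{w,p_h\},\{w',q\}$: $\ p_h<_2w<_2w'<_2q$, side by side. \qedhere
\end{itemize}
\end{proof}

\begin{lemma}\label{lem:groups}
Let $w,w'$ be markers in standard placement that belong to different groups on the same segment. Then disjoint spokes of $w$ and $w'$ do not conflict.
\end{lemma}

\begin{proof}
By $\theta$ let the segment be horizontal, with the notation above. Since $\rho$ exchanges lower and upper groups, there are two cases. In both, let $w$ belong to the lower group of $q_j$ with short rectangles $p_\alpha,\dots,p_\beta$. Its spokes are $\{w,q_j\}$ and spokes $\{w,p_h\}$ with $\alpha\le h\le\beta$. For $j'>j$ we have $L(q_{j'})\ge R(q_j)>L(p_\beta)=R(p_{\beta-1})$, so \eqref{eq:S2}, \eqref{eq:S1} and admissibility give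
\begin{equation}\label{eq:chain}
q_{j'}<_2p_{\beta-1}\le_2p_\alpha<_2w<_2q_j\qquad(j'>j).
\end{equation}

\emph{Case 1: two lower groups.} Let $w'$ belong to the lower group of $q_{j'}$ with short rectangles $p_{\alpha'},\dots,p_{\beta'}$, and name the groups so that $j<j'$. From $L(p_\beta)<R(q_j)\le L(q_{j'})<R(p_{\alpha'})$ we get $\beta\le\alpha'<\beta'$. Let $\alpha'\le h'\le \beta'$.
\begin{itemize}
\item $\{w,q_j\}$ and any spoke of $w'$: the marker $w'$ and its triple are $\le_2q_{j'}$, so by \eqref{eq:chain} the spokes are side by side in $<_2$.
\item $\{w,p_h\},\{w',q_{j'}\}$: since $p_\beta<_1p_{\beta'}$, we have $p_h<_1w<_1p_{\beta'}<_1w'<_1q_{j'}$, side by side.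
\item $\{w,p_h\},\{w',p_{h'}\}$ with $h\ne h'$: if $h'>\beta$, then $p_h<_1w<_1p_{h'}<_1w'$, side by side. Otherwise $h'=\alpha'=\beta$ and $h\le\beta-1$. Then $w'$ is right after $p_\beta$ in $<_2$ and $p_\beta<_2p_{\beta-1}$, so $p_{h'}<_2w'<_2p_{\beta-1}\le_2p_h<_2w$, side by side.
\end{itemize}

\emph{Case 2: a lower and an upper group.} Let $w'=v$ belong to the upper group of $p_i$ with short rectangles $q_\gamma,\dots,q_\delta$. If $\alpha<i<\beta$, then $L(p_i)\ge R(p_\alpha)>L(q_j)$ and $R(p_i)\le L(p_\beta)<R(q_j)$, so $q_j$ is the only rectangle above $p_i$ in contact with it, contrary to $\gamma<\delta$. Hence $i\le\alpha$ or $i\ge\beta$, and by $\mu$ we may assume $i\ge\beta$.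

If $i=\beta$, then $p_i$ is in contact with $q_j$ and $L(p_i)\ge R(p_\alpha)>L(q_j)$, so $\gamma=j$. If $i>\beta$, then $p_i$ is not in contact with $q_j$ and $R(p_i)>R(p_\beta)>L(q_j)$, so $L(p_i)\ge R(q_j)$ and $\gamma>j$. In both cases $\delta>\gamma\geq j$, and \eqref{eq:chain} with $j'=\delta$ gives
\[
p_i<_2v<_2q_\delta<_2p_{\beta-1}.
\]
Also $w<_1v$. For $i>\beta$ this follows from $w<_1p_i<_1v$. For $i=\beta$, the marker $w$ is right after $p_\beta$ and $v$ is right before $q_\gamma=q_j$, with $p_\beta<_1q_j$; either a rectangle lies between them, or they are in the same gap and (R3) applies.
\begin{itemize}
\item $\{w,q_j\},\{v,g'\}$ with $g'\ne q_j$: here $g'=p_i$ or $g'=q_{j'}$ with $j'>j$, so $v,g'<_2p_{\beta-1}<_2w<_2q_j$, side by side.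
\item $\{w,p_h\},\{v,q_{j'}\}$: $\ p_h<_1w<_1v<_1q_{j'}$, side by side.
\item $\{w,p_h\},\{v,p_i\}$ with $h\ne i$: if $i>\beta$, then $p_h<_1w<_1p_i<_1v$, side by side. If $i=\beta$, then $h\le\beta-1$ and $p_i<_2v<_2p_{\beta-1}\le_2p_h<_2w$, side by side. \qedhere
\end{itemize}
\end{proof}

\section{The frame and the proof of Proposition~\ref{prop:stacked}}\label{sec:frame}

Let the generic tiling be framed. By (P5), $c\to u\to b$ for every rectangle $u\neq b,c$, $a\uparrow u\uparrow t$ for every inner $u$, and $a\uparrow t$. So on rectangles
\[
<_1:\ c,a,\dots,t,b,\qquad\qquad <_2:\ b,a,\dots,t,c ,
\]
which is the shape required in Proposition~\ref{prop:stacked}. Two things remain. The face $bct$ has no junction and needs a marker of its own. And the markers must not destroy the shape. Let $V_c$ be the right side of $c$; it is a segment, $c$ is the only rectangle on its left, and on its right are $r_1=a,r_2,\dots,r_n=t$ from bottom to top, with $r_1\uparrow\dots\uparrow r_n$. The junctions on $V_c$ form one group, and standard placement would put it between $c$ and $a$ in $<_1$. For the junctions that do not involve $a$ we can move the anchor from $r_1$ to $r_2$. For the junction of $c,a,r_2$, admissibility itself demands a place between $c$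 and $a$ in $<_1$. So its marker cannot be admissible, and we protect its spokes directly, by making two of them consecutive in one order each.

\subsection*{The placement}
Let $V_b$ be the left side of $b$, with $l_1=a,l_2,\dots,l_m=t$ on its left from bottom to top. Put $r=r_2$ and $r'=l_2$; these are the leftmost and the rightmost rectangle above $a$ in contact with it. First insert the \emph{regular} markers, respecting (R2) and (R3):
\begin{itemize}
\item the markers of all junctions not on $V_c$ or $V_b$, in standard placement;
\item the \emph{$c$-group}, for the junctions of $c,r_i,r_{i+1}$ with $i\ge2$: right before the anchor $r_2$ in $<_1$ and right after the anchor $t$ in $<_2$;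
\item the \emph{$b$-group}, for the junctions of $b,l_i,l_{i+1}$ with $i\ge2$: right after the anchor $t$ in $<_1$ and right before the anchor $l_2$ in $<_2$.
\end{itemize}
Then insert three \emph{special} markers, where \emph{directly} means that no element at all lies in between:
\begin{itemize}
\item $w_c$, for the junction of $c,a,r$: directly after $a$ in $<_1$ and directly after $r$ in $<_2$;
\item $w_b$, for the junction of $b,a,r'$: directly after $r'$ in $<_1$ and directly after $a$ in $<_2$;
\item $w_0$, with triple $\{b,c,t\}$ and no junction: directly before $b$ in $<_1$ and directly before $c$ in $<_2$.
\end{itemize}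
These demands are compatible. In $<_1$ they concern the first place of the gap after $a$, the first place of the gap after $r'\neq a$, and the last place of the gap before $b$; if $r'=t$, the last two gaps coincide, and $w_b$ comes first and $w_0$ last. In $<_2$ they concern the first places after $r$ and after $a\ne r$, and the last place before $c$. The special markers do not change the relative order of the other elements or the gaps in which they lie. The symmetry $\mu$ preserves all these rules; it exchanges $b$ with $c$, $r$ with $r'$, the $b$-group with the $c$-group, and $w_b$ with $w_c$.

Regular markers are admissible. For $w$ in the $c$-group with triple $c,r_i,r_{i+1}$ we have $c<_1w<_1r_2\le_1r_i<_1r_{i+1}$ and $r_i<_2r_{i+1}\le_2t<_2w<_2c$; the $b$-group is the $\mu$-image.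

\begin{example}
For the octahedron of Figure~\ref{fig:octa} we have $r=x$ and $r'=y$. Naming markers by their triples, so that $w_c=w_{acx}$, $w_b=w_{aby}$ and $w_0=w_{bct}$, one placement is
\[
\begin{aligned}
<_1&:\ c,a,w_{acx},w_{axy},w_{ctx},x,y,w_{aby},w_{txy},t,w_{bty},w_{bct},b,\\
<_2&:\ b,a,w_{aby},w_{axy},w_{bty},y,x,w_{acx},w_{txy},t,w_{ctx},w_{bct},c.
\end{aligned}
\]
\end{example}

\begin{lemma}\label{lem:ends}
In $<_1$ all markers lie after $c,a$ and before $b$. In $<_2$ all markers lie after $b,a$ and before $c$.
\end{lemma}

\begin{proof}
A marker that is right before or right after an inner rectangle or $t$ satisfies the claim in the order in question, so for regular markers it suffices to show that every anchor is inner or equal to $t$. The short rectangles of a lower group have their tops on a segment, which excludes $b,c,t$; and $a$ is the only rectangle below the segment formed by its top side, whereas a group has at least two short rectangles. The short rectangles of an upper group have their bottoms on a segment, which excludes $a,b,c$. The vertical sides of $a,b,c,t$ lie in $\partial D\cup V_c\cup V_b$, so a group on another vertical segment involves only inner rectangles. The anchors $r_2,l_2,t$ of the $c$-group and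 the $b$-group are inner or equal to $t$.

The marker $w_0$ is right after $t$ in both orders. The marker $w_c$ is right after $a$ in $<_1$, hence before $b$, and it is right after $r$ in $<_2$, where $r$ is inner or equal to $t$. The marker $w_b$ is the $\mu$-image.
\end{proof}

\begin{lemma}\label{lem:final}
Let $\mathcal E$ consist of the contacts, the pair $\{b,c\}$, and the spokes of all markers. No two disjoint members of $\mathcal E$ conflict.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:ends}, $c$ is first and $b$ is last in $<_1$, so $\{b,c\}$ is consecutive in the circular order and conflicts with nothing. Corollary~\ref{cor:contacts} covers two contacts, and a contact and a spoke of a regular marker. Consider disjoint spokes of two regular markers; the markers are distinct and belong to distinct junctions. If the junctions lie on different segments, use Lemma~\ref{lem:different}. If they are in the same group, use Lemma~\ref{lem:same}; this includes all pairs of junctions on $V_c$ and all pairs on $V_b$. Otherwise they belong to different groups on a segment other than $V_c,V_b$, and Lemma~\ref{lem:groups} applies. It remains to show that a spoke of a special marker conflicts with no member of $\mathcal E$.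

\emph{The marker $w_c$.} The spoke $\{w_c,a\}$ is consecutive in $<_1$ and $\{w_c,r\}$ is consecutive in $<_2$. Consider $\{w_c,c\}$. The order $<_1$ begins with $c,a,w_c$, so a conflicting pair has the form $\{a,s\}$ with $s\ne c,w_c$. Since $a<_2r<_2w_c<_2c$, alternation in $<_2$ requires $w_c<_2s$. We list the elements $s\neq c,w_c$ with $\{a,s\}\in\mathcal E$. The rectangles are $b$, which is first in $<_2$, and the rectangles $q_1=r,\dots,q_k=r'$ above $a$, which satisfy $q_i\le_2r$ by \eqref{eq:S1}. The junctions in $a$ lie on its top side, because its bottom side is in $\partial D$ and every other point of its vertical sides lies only in $a$ and $c$, or only in $a$ and $b$. The two ends of the top side carry $w_c$ and $w_b$, and $w_b$ is directly after $a$ in $<_2$, hence before $r$. The junctions in its relative interior form the upper group of $a$, whose markers are right before $q_k\le_2 r$ in $<_2$. So $s<_2w_c$ in all cases, and there is no conflict. The marker $w_b$ is the $\mu$-image of $w_c$.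

\emph{The marker $w_0$.} The spoke $\{w_0,b\}$ is consecutive in $<_1$ and $\{w_0,c\}$ is consecutive in $<_2$. Consider $\{w_0,t\}$. In each order only markers lie strictly between $t$ and $w_0$, and a member of $\mathcal E$ contains at most one marker. So a conflicting pair contains a marker $e\ne w_0$ that lies between $t$ and $w_0$ in both orders; in particular $t\uparrow e$. If $e$ is regular with junction $\tau$, Lemma~\ref{lem:point} gives $Y=T(t)\le y_\tau$, although $\tau$ is interior to $D$. Finally $w_c<_1t$ and $w_b<_2t$, because these markers are directly after $a$ in the respective order.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:stacked}]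
Take the generic framed tiling of Lemma~\ref{lem:model}, the orders $<_1,<_2$ of Section~\ref{sec:sweeps}, and the markers placed above; every junction has exactly one marker. For an inner face $f\ne bct$ of $K$ let $w_f$ be the marker of $\tau_f$, let $w_{bct}=w_0$, and delete the unused markers, if there are any. Then $<_1$ and $<_2$ are linear orders of $V(K^+)$. Every edge of $K^+$ is a contact, the pair $\{b,c\}$, or a spoke, so by Lemma~\ref{lem:final} no two disjoint edges conflict. By Lemma~\ref{lem:ends} and the order of the rectangles, $<_1$ begins with $c,a$ and ends with $b$, and $<_2$ begins with $b,a$ and ends with $c$.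
\end{proof}

By Section~\ref{sec:reduction}, Proposition~\ref{prop:shape} and Theorem~\ref{thm:main} follow.

\begin{thebibliography}{9}

\bibitem{BDL}
Arpitha P. Bharathi, Minati De and Abhiruk Lahiri, \emph{Circular Separation Dimension of a Subclass of Planar Graphs}, arXiv:1612.09436 (2016).

\bibitem{BS}
Bhasker and Sahni, \emph{Algorithmica} 3 (1988), 247--278.

\bibitem{KH}
Kant and He, \emph{Theoret. Comput. Sci.} 172 (1997), 175--193.

\bibitem{KK}
Ko\'zmi\'nski and Kinnen, \emph{Networks} 15 (1985), 145--157.

\end{thebibliography}
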